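# Diagonal stationary reflection without simultaneous reflection of $\aleph_1$ sets

## Four colorings of the countable limit ordinals

Let $\lambda\ge\omega_2$ be a regular cardinal and look at the points of $\lambda$ of cofinality $\omega$. Color them with countable ordinals, so that every color class is stationary in $\lambda$. Then stand at a point $\gamma<\lambda$ of uncountable cofinality, look down, and ask which colors are still stationary in $\gamma$.

The first such point is $\gamma=\omega_1$. The points of cofinality $\omega$ below it are the countable limit ordinals, which are exactly the ordinals $\omega\cdot\xi$ with $1\le\xi<\omega_1$. The map $\xi\mapsto\omega\cdot\xi$ is increasing, continuous and cofinal in $\omega_1$, so it carries stationary subsets of $\omega_1$ to stationary subsets of $\omega_1$. Here are four colorings $h$ of these points.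

1. $h(\omega\cdot\xi)=\xi$. Each color is used once, so no color is stationary in $\omega_1$. On every club of $\omega_1$ the coloring is unbounded in $\omega_1$.
2. $h(\omega\cdot(\xi+1))=\xi$, and $h(\omega\cdot\xi)=0$ for limit $\xi$. Color $0$ contains the club $\{\omega\cdot\xi:\xi<\omega_1\text{ a nonzero limit}\}$, so color $0$ is stationary in $\omega_1$. Every other color class is a singleton. The coloring is unbounded, but it is bounded (by $0$) on a club.
3. Partition $\omega_1$ into stationary sets $A_i$, $i<\omega_1$, and let $h(\omega\cdot\xi)=i$ when $\xi\in A_i$. Every color is stationary in $\omega_1$.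
4. Partition $\omega_1$ into stationary sets $A_n$, $n<\omega$, and let $h(\omega\cdot\xi)=n$ when $\xi\in A_n$. The colors below $\omega$ are stationary in $\omega_1$, the colors from $\omega$ on do not occur, and $h$ is bounded by $\omega$.

Changing $h$ on an initial segment of $\lambda$ does not affect which colors are stationary in $\lambda$. So each of these is the beginning of a coloring of all points of cofinality $\omega$ below $\lambda$ with every one of the $\omega_1$ colors stationary in $\lambda$.

In examples 2 and 4 the coloring is bounded on a club of $\gamma$, so only countably many colors can be stationary in $\gamma$. Suppose that $h$ is so arranged that this happens at *every* $\gamma<\lambda$ of uncountable cofinality. Then we have $\aleph_1$ stationary sets, the color classes, and no $\gamma$ at which all of them are stationary.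

Now make a more modest request. Attach to each point $\alpha$ of cofinality $\omega$ just one stationary set, say
$$S_\alpha=h^{-1}\{h(\alpha)+1\},$$
and ask for a $\gamma$ with a club $F\subseteq\gamma$ such that $S_\alpha$ is stationary in $\gamma$ for every $\alpha\in F$. In example 4 this holds at $\gamma=\omega_1$ with $F=\{\omega\cdot\xi:1\le\xi<\omega_1\}$: a point of color $n$ asks for color $n+1$, and that color is stationary in $\omega_1$. The request is met with the colors below $\omega$ only. So the demand "for each point of a club, its own set reflects" does not visibly need all the colors. Can one have a coloring that is bounded on a club of every $\gamma$ and still satisfy *every* request of this kind, even with countably many sets attached to each point? This is what we shall settle.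

## Reflection, simultaneous and diagonal

Throughout, $\lambda$ is a regular uncountable cardinal, $S^\lambda_\omega=\{\alpha<\lambda:\mathrm{cf}(\alpha)=\omega\}$ and $S^\lambda_{>\omega}=\{\alpha<\lambda:\mathrm{cf}(\alpha)>\omega\}$. If $\mathrm{cf}(\gamma)>\omega$, a club in $\gamma$ is a closed unbounded subset of $\gamma$, and $X\subseteq\gamma$ is stationary in $\gamma$ if it meets every club in $\gamma$. We use three textbook facts.

* Countably many clubs in $\gamma$ have club intersection when $\mathrm{cf}(\gamma)>\omega$, and fewer than $\lambda$ clubs in $\lambda$ have club intersection. In particular, if a stationary subset of $\lambda$ is a union of fewer than $\lambda$ sets, one of them is stationary.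
* (Solovay) Every stationary subset of $\lambda$ can be partitioned into $\lambda$ stationary sets.
* Let $f:\omega_1\to\gamma$ be normal (increasing and continuous) and cofinal in $\gamma$. If $E\subseteq\omega_1$ is stationary, then $f[E]$ is stationary in $\gamma$. Indeed, if $K$ is a club in $\gamma$, then $K\cap\mathrm{ran}(f)$ is a club in $\gamma$ since $\mathrm{cf}(\gamma)=\omega_1$, so $\{\xi:f(\xi)\in K\}$ is a club in $\omega_1$ and meets $E$.

**Definition (reflection).** Let $S\subseteq\lambda$ be stationary. $S$ *reflects at* $\alpha<\lambda$ if $\mathrm{cf}(\alpha)>\omega$ and $S\cap\alpha$ is stationary in $\alpha$. A family of stationary subsets of $\lambda$ *reflects simultaneously* if there is one $\alpha<\lambda$ at which all its members reflect. For $1<\kappa\le\lambda$, $\mathrm{Refl}({<}\kappa,S)$ says that every family of fewer than $\kappa$ stationary subsets of $S$ reflects simultaneously, and $\mathrm{Refl}(\kappa,S)$ is $\mathrm{Refl}({<}\kappa^+,S)$.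

For example, $S^{\omega_2}_{\omega_1}$, the set of points of cofinality $\omega_1$, never reflects: a $\gamma<\omega_2$ of cofinality $\omega_1$ has a club of order type $\omega_1$, and all limit points of that club below $\gamma$ have cofinality $\omega$. We do not want $\mathrm{Refl}$ to fail for such a cheap reason. Therefore $\mathrm{Refl}(\omega_1,\lambda)$ is read as $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$. Its failure means that some family of at most $\aleph_1$ stationary subsets of $S^\lambda_\omega$ does not reflect simultaneously.

**Definition (diagonal reflection).** Let $S\subseteq\lambda$ be stationary and $\kappa$ a cardinal. $\mathsf{DSR}({<}\kappa,S)$ says: for every matrix $\langle S_{\alpha,i}\mid\alpha<\lambda,\ i<i_\alpha\rangle$ of stationary subsets of $S$ with every $i_\alpha<\kappa$, there are $\gamma\in S^\lambda_{>\omega}$ and a club $F\subseteq\gamma$ such that $S_{\alpha,i}\cap\gamma$ is stationary in $\gamma$ for all $\alpha\in F$ and $i<i_\alpha$. $\mathsf{DSR}(\kappa,S)$ is $\mathsf{DSR}({<}\kappa^+,S)$.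

So in $\mathsf{DSR}(1,S)$ each row has at most one set, in $\mathsf{DSR}(\omega,S)$ at most countably many. Obviously $\mathsf{DSR}(\omega,S)$ implies $\mathsf{DSR}(1,S)$. The request $S_\alpha=h^{-1}\{h(\alpha)+1\}$ above is a matrix for $\mathsf{DSR}(1,S^\lambda_\omega)$ (the other rows may be left empty).

The problem is posed by Gunter Fuchs and Chris Lambie-Hanson, "Separating diagonal stationary reflection principles", arXiv:2002.12862 (2020): is it consistent that for some regular $\lambda>\omega_1$ the principle $\mathsf{DSR}(1,S^\lambda_\omega)$ holds and $\mathrm{Refl}(\omega_1,\lambda)$ fails? The same with $\mathsf{DSR}(\omega,S^\lambda_\omega)$? Two known results frame it: $\mathsf{DSR}(1,S)$ implies $\mathrm{Refl}(\omega,S)$; and it is consistent to have regular $\omega_1<\kappa<\lambda$ such that $\mathsf{DSR}({<}\kappa,S^\lambda_\omega)$ holds yet $\mathrm{Refl}(\kappa,S)$ fails for every stationary $S\subseteq\lambda$.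

## How a matrix propagates colors, and where propagation stops

Start with countably many colors. Let $\langle A_n\mid n<\omega\rangle$ partition $S^\lambda_\omega$ into stationary sets, and let the row of $\alpha$ consist of $A_{n+1}$ if $\alpha\in A_n$, and of $A_0$ if $\alpha\notin S^\lambda_\omega$. Suppose $\gamma$ and $F$ are as in $\mathsf{DSR}(1,S^\lambda_\omega)$. The supremum of the first $\omega$ elements of $F$ lies in $F$ and has cofinality $\omega$, so $F$ meets some $A_n$. Hence $A_{n+1}$ is stationary in $\gamma$, so $F$ meets $A_{n+1}$, so $A_{n+2}$ is stationary in $\gamma$, and so on: all $A_m$ with $m>n$ reflect at $\gamma$. A matrix with one set per row has produced simultaneous reflection of infinitely many sets.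

It is sensible to try the same with $\omega_1$ colors, in order to *derive* $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$ from $\mathsf{DSR}(\omega,S^\lambda_\omega)$. Partition $S^\lambda_\omega$ into stationary sets $A_j$, $j<\omega_1$, choose nonempty countable sets $r(j)\subseteq\omega_1$, and let a point of color $j$ ask for all $A_k$ with $k\in r(j)$. If $F$ meets color $j$, all colors in $r(j)$ reflect at $\gamma$ and are met by $F$ in turn. So the colors that reflect at $\gamma$ contain everything reached from one starting color by steps $j\mapsto k\in r(j)$. But only countably many colors are reached. In fact there are arbitrarily large $\eta<\omega_1$ with $r(j)\subseteq\eta$ for all $j<\eta$ (close off $\omega$ times), and the colors below such an $\eta$ satisfy each other's requests. Here the attempt stops. It would go through with rows of length $\omega_1$, for then one row can list everything: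

**Proposition C (ZFC).** $\mathsf{DSR}(\omega_1,S)$ implies $\mathrm{Refl}(\omega_1,S)$ for every stationary $S\subseteq\lambda$.

*Proof.* Let $S_i$ $(i<\omega_1)$ be stationary subsets of $S$, listed with repetitions if necessary. Apply $\mathsf{DSR}(\omega_1,S)$ to $S_{\alpha,i}=S_i$ for all $\alpha<\lambda$. The club $F$ is nonempty, and any one $\alpha\in F$ shows that every $S_i$ reflects at $\gamma$. $\square$

Of course, the sets in a general matrix need not be color classes; they may cut across the colors in any way. Still, the closing-off of countably many requests at a countable ordinal will be the key to the theorem.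

## The theorems and the hypothesis $\mathsf{MM}^{++}$

**Definition ($\mathsf{MM}^{++}$).** For every poset $R$ preserving stationary subsets of $\omega_1$, every family of at most $\aleph_1$ dense subsets of $R$, and every sequence $\langle\dot E_\nu\mid\nu<\omega_1\rangle$ of $R$-names forced by $R$ to be stationary subsets of $\omega_1$, there is a filter $G\subseteq R$ meeting all the given dense sets such that each
$$\dot E_\nu[G]:=\{\xi<\omega_1:\exists r\in G\;\; r\Vdash\check\xi\in\dot E_\nu\}$$
is stationary in $\omega_1$.

The only external result we use is that $\mathsf{MM}^{++}$ is consistent relative to a supercompact cardinal. It holds in the standard model of $\mathsf{MM}$ of Foreman–Magidor–Shelah (*Martin's Maximum, saturated ideals, and nonregular ultrafilters I*, Ann. of Math. 127 (1988)). There the generic for $R$ is followed by a tail of the iteration that preserves stationary subsets of $\omega_1$, so the sets $\dot E_\nu[g]$ remain stationary in the final model. We shall see a first application of $\mathsf{MM}^{++}$ after Lemma 3.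

**Theorem A.** Assume $\mathsf{MM}^{++}$ and let $\lambda\ge\omega_2$ be regular. There is a $\sigma$-closed poset $P$, adding no new sequences of length $<\lambda$ of ground model elements (so cardinals and cofinalities $\le\lambda$ are preserved), such that in $V^P$ the principle $\mathsf{DSR}(\omega,S^\lambda_\omega)$ holds and $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$ fails.

**Theorem B.** Under the same assumptions and for the same $P$, in $V^P$ there is $h:S^\lambda_\omega\to\omega_1$, all of whose fibers are stationary, such that:

1. for every $\gamma\in S^\lambda_{>\omega}$ there are a club $C\subseteq\gamma$ and $\varepsilon<\omega_1$ with $h(\alpha)\le\varepsilon$ for all $\alpha\in C\cap S^\lambda_\omega$;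
2. $\mathsf{DSR}(\omega,S)$ holds for every stationary $S\subseteq S^\lambda_\omega$;
3. for stationary $S\subseteq S^\lambda_\omega$ the following are equivalent: (a) $\mathrm{Refl}(\omega_1,S)$; (b) $\mathsf{DSR}(\omega_1,S)$; (c) $\{\alpha\in S:h(\alpha)>\varepsilon\}$ is nonstationary for some $\varepsilon<\omega_1$.

So both questions have the answer "yes", relative to the consistency of a supercompact cardinal. One model of $\mathsf{DSR}(\omega,S^\lambda_\omega)+\neg\mathrm{Refl}(\omega_1,S^\lambda_\omega)$ settles both; $\lambda=\omega_2$ is possible, as is any regular $\lambda\ge\omega_2$ of the ground model. By Proposition C the row size $\omega$ in Theorem A cannot be increased to $\omega_1$. It is not claimed that the large cardinal hypothesis is optimal.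

## Forcing a coloring that is bounded on a club of every $\gamma$

From now on $\lambda\ge\omega_2$ is regular. We add the coloring $h$ by its initial segments.

**Definition (the poset $P$).** Conditions are pairs $p=(\delta_p,h_p)$ with $\delta_p<\lambda$ and $h_p:S^\lambda_\omega\cap(\delta_p+1)\to\omega_1$ such that for every $\gamma\le\delta_p$ with $\mathrm{cf}(\gamma)>\omega$ there are a club $C\subseteq\gamma$ and $\varepsilon<\omega_1$ with $h_p(\alpha)\le\varepsilon$ for all $\alpha\in C\cap S^\lambda_\omega$. Put $p'\le p$ iff $\delta_{p'}\ge\delta_p$ and $h_{p'}\upharpoonright(\delta_p+1)=h_p$.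

With $\delta_p=\omega_1$, colorings 2 and 4 of the first section are conditions and coloring 1 is not. Coloring 3 is not either: a club of $\omega_1$ meets every color class there, so the coloring is unbounded on it.

**Lemma 1.**

1. For each $\beta<\lambda$, $\{p:\delta_p\ge\beta\}$ is dense in $P$.
2. $P$ is $\sigma$-closed.
3. $P$ adds no new sequences of length $<\lambda$ of ground model elements.
4. For the generic function $h=\bigcup_{p\in G}h_p:S^\lambda_\omega\to\omega_1$, every fiber $h^{-1}\{i\}$ is stationary, and clause (1) of Theorem B holds. Hence $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$ fails in $V^P$.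

*Proof.* **Part 1: lengthening a condition.** If $\beta>\delta_p$, extend $h_p$ by the value $0$ on $S^\lambda_\omega\cap(\delta_p,\beta]$. For $\gamma\in(\delta_p,\beta]$ of uncountable cofinality, the club $\gamma\setminus(\delta_p+1)$ and the bound $0$ witness the requirement; for $\gamma\le\delta_p$ nothing has changed.

**Part 2: countable limits.** Let $\langle p_n\rangle$ be decreasing. If the $\delta_{p_n}$ are eventually constant, so are the $p_n$, and the final value is a lower bound. Otherwise $\delta=\sup_n\delta_{p_n}<\lambda$ has cofinality $\omega$ and is larger than all $\delta_{p_n}$. For any $i<\omega_1$,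
$$\Bigl(\delta,\ \bigcup_nh_{p_n}\cup\{(\delta,i)\}\Bigr)\tag{1}$$
is a lower bound. It is a condition because every $\gamma\le\delta$ of uncountable cofinality is below $\delta$, hence $\le\delta_{p_n}$ for some $n$. Note that the color $i$ of the top point is free.

**Part 3: distributivity.** At limits of uncountable cofinality we must provide a club with bounded colors, so we prepare it along the way. It suffices to show that for every limit ordinal $\theta<\lambda$, dense open sets $D_\xi$ $(\xi<\theta)$ and a condition $p_0$, there is $p_\theta\le p_0$ in $\bigcap_{\xi<\theta}D_\xi$. (Given a name for a sequence of length $\tau<\lambda$, take a limit $\theta\ge\tau$, and let $D_\xi$ be the set of conditions deciding the $\xi$-th entry.) Build a decreasing sequence $p_\xi$ $(\xi\le\theta)$ with $\delta_\xi:=\delta_{p_\xi}$ strictly increasing and continuous. At successors choose $p_{\xi+1}\le p_\xi$ in $D_\xi$ with $\delta_{\xi+1}>\delta_\xi$, by Part 1 and density. At limit $\xi$ let $\delta_\xi=\sup_{\zeta<\xi}\delta_\zeta$, which is $<\lambda$ as $\lambda$ is regular, and let $h_{p_\xi}=\bigcup_{\zeta<\xi}h_{p_\zeta}$, together with the pair $(\delta_\xi,0)$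 if $\mathrm{cf}(\xi)=\omega$. Every $\gamma<\delta_\xi$ of uncountable cofinality is taken care of by an earlier $p_\zeta$. If $\mathrm{cf}(\xi)=\omega$, there is nothing more to check. If $\mathrm{cf}(\xi)>\omega$, consider the club $\{\delta_\zeta:\zeta<\xi\text{ limit}\}$ of $\delta_\xi$. Each member of cofinality $\omega$ is $\delta_\zeta$ with $\mathrm{cf}(\zeta)=\omega$, so it received the value $0$. This club with bound $0$ is the required witness at $\delta_\xi$. Thus all $p_\xi$ are conditions, and $p_\theta\le p_{\xi+1}\in D_\xi$ for each $\xi<\theta$.

**Part 4: the generic coloring.** By Part 3, $\lambda$ stays regular, and cardinals and cofinalities $\le\lambda$ do not change; so $S^\lambda_\omega$ and $S^\lambda_{>\omega}$ are the same in $V$ and in $V^P$. By Part 1, $h$ is total.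

To see that fibers are stationary, let $\dot K$ be a name for a club in $\lambda$, $p\in P$ and $i<\omega_1$. Starting from $p$, build a decreasing sequence $\langle p_n\rangle$ and ordinals $\beta_n$ with $\delta_{p_n}<\beta_n\le\delta_{p_{n+1}}$ and $p_{n+1}\Vdash\beta_n\in\dot K$: some extension of $p_n$ decides an element $\beta_n>\delta_{p_n}$ of $\dot K$, and Part 1 lengthens it past $\beta_n$. Let $\delta=\sup_n\delta_{p_n}=\sup_n\beta_n$. The condition (1) with this $i$ forces $\delta\in\dot K$, as a limit of the $\beta_n$, and $h(\delta)=i$.

For clause (1) of Theorem B, given $\gamma\in S^\lambda_{>\omega}$ take $p\in G$ with $\delta_p\ge\gamma$; the club $C$ and the bound $\varepsilon$ belonging to $p$ at $\gamma$ still work, as $h$ extends $h_p$. Then $h^{-1}\{\varepsilon+1\}\cap C=\emptyset$, so $h^{-1}\{\varepsilon+1\}$ does not reflect at $\gamma$. As $\gamma$ was arbitrary, the $\aleph_1$ stationary sets $h^{-1}\{i\}$, $i<\omega_1$, do not reflect simultaneously. $\square$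

Half of Theorem A is done. The real work is to show that diagonal reflection with countable rows has survived.

## Threading a club of order type $\omega_1$ through a stationary set

To reflect stationary sets at some $\gamma$ of cofinality $\omega_1$, we first collapse: we add a club of $\lambda$ of order type $\omega_1$ inside a given stationary set. The forcing axiom then gives us a small copy of this club, below $\lambda$. Both steps rest on the existence of suitable countable models.

**Lemma 2.** Let $\lambda\ge\omega_2$ be regular, $U\subseteq S^\lambda_\omega$ stationary, $A\subseteq\omega_1$ stationary, $\theta>\lambda$ a large regular cardinal, $<^*$ a well-order of $H_\theta$, $x\in H_\theta$. There is a countable $N\prec(H_\theta,\in,<^*)$ with $x,\lambda\in N$, $N\cap\omega_1\in A$ and $\sup(N\cap\lambda)\in U$.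

*Proof.* **Step 1: a larger model catching $U$.** We find $M\prec(H_\theta,\in,<^*)$ with $x,\lambda\in M$, $|M|<\lambda$, $\omega_1\subseteq M$ and $M\cap\lambda\in U$. Build an increasing continuous chain $\langle M_\iota\mid\iota<\lambda\rangle$ of elementary submodels of size $<\lambda$ with $\omega_1\cup\{x,\lambda\}\subseteq M_0$ and $\iota\cup\sup(M_\iota\cap\lambda)\subseteq M_{\iota+1}$. This is possible because $\lambda$ is regular and $\omega_1<\lambda$. Let $\iota$ be a limit. If $\beta\in M_\iota\cap\lambda$, then $\beta\in M_{\iota'}$ for some $\iota'<\iota$, also $\beta+1\in M_{\iota'}$, so $\beta\subseteq\sup(M_{\iota'}\cap\lambda)\subseteq M_{\iota'+1}\subseteq M_\iota$. Hence $M_\iota\cap\lambda$ is an ordinal, it is $<\lambda$ by size, and it is a limit ordinal. The ordinals $M_\iota\cap\lambda$ for limit $\iota$ are unbounded in $\lambda$ and, by continuity of the chain, form a club. So one of them is in $U$; let $M$ be that $M_\iota$.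

**Step 2: a countable model inside $M$ catching $A$.** Put $\delta=M\cap\lambda\in U$ and let $\langle\delta_n\mid n<\omega\rangle$ be cofinal in $\delta$. For $\xi<\omega_1$ let $N_\xi$ be the Skolem hull of $\xi\cup\{\delta_n:n<\omega\}\cup\{x,\lambda\}$ in $(H_\theta,\in,<^*)$. All generators lie in $M$, so $N_\xi$ is countable and contained in $M$. Hence $N_\xi\cap\lambda\subseteq\delta$ contains all $\delta_n$, so $\sup(N_\xi\cap\lambda)=\delta$. Each $N_\xi\cap\omega_1$ is a countable ordinal (a countable ordinal in $N_\xi$ is the range of a function on $\omega$ in $N_\xi$, so it is a subset of $N_\xi$), and it is $\ge\xi$. The chain $\langle N_\xi\rangle$ is increasing and continuous, so $N_\xi\cap\omega_1=\xi$ for club many $\xi$. Pick such a $\xi\in A$ and let $N=N_\xi$. $\square$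

**Definition (the poset $Q_T$).** For stationary $T\subseteq S^\lambda_\omega$ let $Q_T$ be the set of countable $c\subseteq T$ that are closed in $\lambda$ (including $\emptyset$), ordered by end-extension. Let $\dot C$ name the union of the generic filter.

Since $\mathrm{cf}(\lambda)>\omega$, nonempty conditions have a maximum. If $c\in Q_T$ and $t\in T$ is above $\max c$, then $c\cup\{t\}\in Q_T$; so $\{c:\max c>\beta\}$ is dense for each $\beta<\lambda$. For instance, if the first $\omega$ points chosen have supremum $\delta\notin T$, then they and $\delta$ cannot be put together to a condition. The point of Lemma 2 is to arrange that the supremum does lie in $T$.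

**Lemma 3.** Let $\lambda\ge\omega_2$ be regular and $T\subseteq S^\lambda_\omega$ stationary.

1. $Q_T$ adds no new $\omega$-sequences of ground model elements and preserves stationary subsets of $\omega_1$.
2. $\dot C\subseteq T$ is forced to be club in $\lambda$ of order type $\omega_1$; let $\dot f$ name its increasing enumeration. For each $\xi<\omega_1$, $\{c:\mathrm{otp}(c)>\xi\}$ is dense.
3. If $U\subseteq T$ is stationary, then $Q_T$ forces that $\{\xi<\omega_1:\dot f(\xi)\in U\}$ is stationary in $\omega_1$.

*Proof.* **Step 1: a condition generic over $N$.** This construction serves all three parts. Let $c_0\in Q_T$, let $U\subseteq T$ be stationary, and let $N$ be as in Lemma 2, with $x$ coding $c_0,T$ and any other parameters we want to have in $N$. Put $\delta=\sup(N\cap\lambda)\in U\subseteq T$. Choose a decreasing sequence $\langle c_n\rangle$ of conditions in $N$, starting with $c_0$, that meets all dense subsets of $Q_T$ lying in $N$; there are countably many. Each nonempty $c_n$ has $\max c_n\in N\cap\lambda$, so $\max c_n<\delta$. For $\beta\in N\cap\lambda$ the dense set $\{c:\max c>\beta\}$ is in $N$. So $\sup_n\max c_n=\delta$. Put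
$$c_\omega=\bigcup_nc_n\cup\{\delta\}.$$
It is countable, and contained in $T$ because $\delta\in T$. It is closed: a limit point $\beta<\delta$ of it lies below some $\max c_n$, and then it is a limit point of $c_n$, so it is in $c_n$. Thus $c_\omega$ is a condition below all $c_n$.

**Step 2: proof of (1).** Use $U=T$. If $\langle D_n\mid n<\omega\rangle$ is a sequence of dense open sets and is a parameter in $N$, then each $D_n\in N$, so $c_\omega\in\bigcap_nD_n$. Applied to the sets $D_n$ of conditions deciding the $n$-th entry of a sequence, this gives the first claim; in particular $\omega_1$ is preserved. Now let $A\subseteq\omega_1$ be stationary, let $\dot K$ name a club in $\omega_1$, and take $N$ with $\dot K\in N$ and $N\cap\omega_1\in A$. For each $\zeta<N\cap\omega_1$ the set of conditions deciding some element of $\dot K$ above $\zeta$ is dense and in $N$. So some $c_n\in N$ decides such an element, and its value is in $N$ by elementarity, hence $<N\cap\omega_1$. Therefore $c_\omega$ forces that $\dot K$ is unbounded in $N\cap\omega_1$, so $c_\omega\Vdash N\cap\omega_1\in\dot K\cap A$. As $c_0$ was arbitrary, $A$ stays stationary.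

**Step 3: proof of (2).** $\dot C$ is unbounded by density. If $\beta<\lambda$ is a limit point of $\dot C$, take $c$ in the generic filter with $\max c>\beta$; then $c\cap\beta=\dot C\cap\beta$ is unbounded in $\beta$, so $\beta\in c\subseteq\dot C$. So $\dot C$ is club. Its proper initial segments are initial segments of conditions, so they are countable, and its order type is at most $\omega_1$. By (1), $\omega_1$ is preserved and $\mathrm{cf}(\lambda)>\omega$ in the extension, so a countable set is not cofinal in $\lambda$. The order type is exactly $\omega_1$. Given $c$ and $\xi<\omega_1$, take a generic filter containing $c$; since $\mathrm{otp}(\dot C)=\omega_1$, it contains some $c'$ with $\mathrm{otp}(c')>\xi$. As $c,c'$ are compatible, one end-extends the other, and the longer of the two is an extension of $c$ of order type $>\xi$.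

**Step 4: proof of (3).** Let $\dot K\in N$ be a name for a club of $\omega_1$ and let $\xi=N\cap\omega_1$. Each $\mathrm{otp}(c_n)$ is in $N\cap\omega_1=\xi$. For each $\zeta<\xi$ the set $\{c:\mathrm{otp}(c)>\zeta\}$ is dense by (2) and lies in $N$. So $\mathrm{otp}(\bigcup_nc_n)=\sup_n\mathrm{otp}(c_n)=\xi$, and $\delta$ is the element of $c_\omega$ with index $\xi$. Hence $c_\omega\Vdash\dot f(\xi)=\delta\in U$, and $c_\omega\Vdash\xi\in\dot K$ as in Step 2. Since $c_0$ and $\dot K$ were arbitrary, (3) follows. $\square$

As a first use of $\mathsf{MM}^{++}$, we check that in $V$ itself $\mathsf{MM}^{++}$ gives $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$. Let $T=S^\lambda_\omega$ and let $U_i$ $(i<\omega_1)$ be stationary subsets of $T$. Apply $\mathsf{MM}^{++}$ to $Q_T$, the dense sets $\{c:\mathrm{otp}(c)>\xi\}$, and the names $\dot E_i$ for $\{\xi:\dot f(\xi)\in U_i\}$, which are forced to be stationary by Lemma 3(3). The union $F$ of the filter is closed in its supremum $\gamma$ and has order type $\omega_1$; let $f$ enumerate it. As $|F|=\aleph_1<\lambda$, we have $\gamma<\lambda$. If $\xi\in\dot E_i[G]$, then a common extension of a condition forcing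 this and of a $c\in G$ with $\mathrm{otp}(c)>\xi$ forces that $\dot f(\xi)=f(\xi)$ is in $U_i$; so $f(\xi)\in U_i$. Thus $f$ maps the stationary set $\dot E_i[G]$ into $U_i\cap\gamma$, and all $U_i$ reflect at $\gamma$. This shows what the second half of $\mathsf{MM}^{++}$ is for. It also shows that $P$ destroys something that was true in $V$, so we have to be careful about what survives.

## Countably many requests close off at a bounded set of colors

Work in $V^P$, and let a matrix of stationary subsets of $S^\lambda_\omega$ be given. The first plan is to repeat the argument just given for the two-step forcing that adds $h$ by $P$ and then a club through $S^\lambda_\omega$. A filter on it, provided by $\mathsf{MM}^{++}$ in $V$, yields a club $F$ of some $\gamma<\lambda$ of order type $\omega_1$, enumerated by $f$, and a coloring $h^*$ of $S^\lambda_\omega\cap\gamma$. In order to say something about $V^P$ we need $p^*=(\gamma,h^*)$ to be a *condition*: there must be a club of $\gamma$ on which $h^*$ is bounded. This is the point where the plan breaks. By Lemma 3(3), the generic club meets each fiber $h^{-1}\{j\}$ at stationarily many indices. If we put the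 names for $\{\xi:h(\dot f(\xi))=j\}$, $j<\omega_1$, into the list given to $\mathsf{MM}^{++}$, then $h^*\circ f$ takes each value $j$ on a stationary set, so $h^*$ is unbounded on every club of $\gamma$ and $p^*\notin P$. If we leave them out, nothing provides a bound.

So we should thread $F$ through a stationary set $T$ on which $h$ is bounded by some $\varepsilon<\omega_1$. We cannot just take $T=\{h\le\varepsilon\}$, because the sets requested by points of $T$ may miss $T$. With $S_\alpha=h^{-1}\{h(\alpha)+1\}$, a point $\alpha$ with $h(\alpha)=\varepsilon$ has $S_\alpha\cap T=\emptyset$, and this happens for every $\varepsilon$. We can delete the points whose requests fail, and repeat. For $\varepsilon=3$ this gives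
$$\{h\le3\}\supset\{h\le2\}\supset\{h\le1\}\supset\{h\le0\}\supset\emptyset ,$$
and everything is lost. For $\varepsilon=\omega$ the first deletion removes color $\omega$, and $\{h<\omega\}$ then satisfies all requests of its own points. So the right $\varepsilon$ matters. The next lemma says that a right $\varepsilon$ always exists if rows are countable. The idea is this: if every $\varepsilon$ fails, then for every $\varepsilon$ each point has an ordinal rank, the stage at which it is deleted, and some request of the point leads to points of smaller rank. Which request does this depends on $\varepsilon$. We follow *all* requests, finitely many steps deep. This produces only countably many points, so we may choose $\varepsilon$ afterwards, above all their colors; then one branch of the tree descends forever.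

**Lemma 4.** Let $\kappa<\lambda$ be regular uncountable cardinals, $S\subseteq\lambda$ stationary, $h:S\to\kappa$, and let $\langle S_{\alpha,i}\mid\alpha\in S,\ i<i_\alpha\rangle$ be stationary subsets of $S$ with $1\le i_\alpha<\kappa$. Then there are $\varepsilon<\kappa$ and a stationary $T\subseteq\{\alpha\in S:h(\alpha)\le\varepsilon\}$ such that $S_{\alpha,i}\cap T$ is stationary for all $\alpha\in T$, $i<i_\alpha$.

*Proof.* **Step 1: reduction to nonempty sets.** Call $T\subseteq S$ *good* if $S_{\alpha,i}\cap T$ is stationary for all $\alpha\in T$ and $i<i_\alpha$. A nonempty good set is stationary: for $\alpha\in T$ it contains $S_{\alpha,0}\cap T$, as $i_\alpha\ge1$. So it suffices to find $\varepsilon<\kappa$ and a nonempty good $T\subseteq\{h\le\varepsilon\}$. Suppose that there are none.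

**Step 2: ranks from repeated deletion.** For $\varepsilon<\kappa$ put $X^\varepsilon_0=\{\alpha\in S:h(\alpha)\le\varepsilon\}$,
$$X^\varepsilon_{\mu+1}=\{\alpha\in X^\varepsilon_\mu:\forall i<i_\alpha\ \ S_{\alpha,i}\cap X^\varepsilon_\mu\text{ is stationary}\},$$
and take intersections at limits. The sequence decreases, so it stabilizes. If $X^\varepsilon_{\mu+1}=X^\varepsilon_\mu$, then $X^\varepsilon_\mu$ is good, hence empty by our assumption. So for $\alpha\in S$ and $\varepsilon\ge h(\alpha)$ the point $\alpha$ is in $X^\varepsilon_0$ and is deleted at some stage. Because of the intersections at limits, there is a unique $\mu=:\rho_\varepsilon(\alpha)$ with $\alpha\in X^\varepsilon_\mu\setminus X^\varepsilon_{\mu+1}$.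

**Step 3: one club for all $\varepsilon$.** For $\varepsilon\ge h(\alpha)$ let $i_\varepsilon(\alpha)$ be the least $i<i_\alpha$ such that $S_{\alpha,i}\cap X^\varepsilon_{\rho_\varepsilon(\alpha)}$ is nonstationary, and let $D_\varepsilon(\alpha)\subseteq\lambda$ be a club disjoint from this set. Let
$$D(\alpha)=\bigcap_{h(\alpha)\le\varepsilon<\kappa}D_\varepsilon(\alpha),$$
a club because $\kappa<\lambda$. We claim: if $\varepsilon\ge\max(h(\alpha),h(\beta))$, then
$$\beta\in S_{\alpha,i_\varepsilon(\alpha)}\cap D(\alpha)\quad\text{implies}\quad\rho_\varepsilon(\beta)<\rho_\varepsilon(\alpha).\tag{2}$$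
Indeed $\beta\in S_{\alpha,i_\varepsilon(\alpha)}\cap D_\varepsilon(\alpha)$, so $\beta\notin X^\varepsilon_{\rho_\varepsilon(\alpha)}$. On the other hand $\beta\in X^\varepsilon_0$ and $\beta\in X^\varepsilon_{\rho_\varepsilon(\beta)}$. Since the sequence decreases, $\rho_\varepsilon(\beta)<\rho_\varepsilon(\alpha)$. Note that $D(\alpha)$ does not depend on $\varepsilon$; only the index $i_\varepsilon(\alpha)$ does.

**Step 4: a tree following all requests.** Define points $\alpha_s\in S$ for certain finite sequences $s$. Let $\alpha_\emptyset\in S$ be arbitrary, and if $\alpha_s$ is defined, choose for each $i<i_{\alpha_s}$ a point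
$$\alpha_{s^\frown i}\in S_{\alpha_s,i}\cap D(\alpha_s),$$
which exists since $S_{\alpha_s,i}$ is stationary. By induction each level has fewer than $\kappa$ nodes: fewer than $\kappa$ nodes have fewer than $\kappa$ successors each, and $\kappa$ is regular. There are $\omega$ levels and $\kappa$ is also uncountable, so the whole tree has fewer than $\kappa$ nodes. Hence $\varepsilon:=\sup_sh(\alpha_s)<\kappa$.

**Step 5: a descending branch.** With this $\varepsilon$ put $s_0=\emptyset$ and $s_{n+1}=s_n{}^\frown i_\varepsilon(\alpha_{s_n})$. All points of the tree have color $\le\varepsilon$, so (2) applies to $\alpha=\alpha_{s_n}$ and $\beta=\alpha_{s_{n+1}}$. Thus $\langle\rho_\varepsilon(\alpha_{s_n})\mid n<\omega\rangle$ is a strictly decreasing sequence of ordinals, a contradiction. $\square$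

The hypothesis $i_\alpha<\kappa$ cannot be weakened to $i_\alpha\le\kappa$: if all fibers of $h$ are stationary and $S_{\alpha,i}=h^{-1}\{i\}$ for $i<\kappa$, then a nonempty good set meets every fiber, and $h$ is not bounded on it. For $\kappa=\omega_1$, this is the place where countable rows differ from rows of length $\omega_1$.

## Reflection inside a set with bounded colors

On a set $T$ with bounded colors the first plan works, and it even works for rows of length $\omega_1$.

**Proposition 5.** Assume $\mathsf{MM}^{++}$. In $V^P$: let $T\subseteq S^\lambda_\omega$ be stationary with $h$ bounded below $\omega_1$ on $T$, and let $\langle U_{\alpha,i}\mid\alpha\in T,\ i<\omega_1\rangle$ be stationary subsets of $T$. Then there are $\gamma<\lambda$ of cofinality $\omega_1$ and a club $F\subseteq\gamma$ with $F\subseteq T$ such that $U_{\alpha,i}\cap\gamma$ is stationary in $\gamma$ for all $\alpha\in F$, $i<\omega_1$.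

*Proof.* **Step 1: fixing names.** In $V^P$ put $U_{\alpha,i}=T$ for $\alpha\in\lambda\setminus T$, so that $U_{\alpha,i}$ is defined for all $\alpha<\lambda$. Work in $V$. Let $p_0\in P$ force that $\dot T$ and $\dot U_{\alpha,i}$ $(\alpha<\lambda,\ i<\omega_1)$ are as described and that $h\le\varepsilon$ on $\dot T$, where $\varepsilon<\omega_1$ has been decided. It suffices to find $p^*\le p_0$ forcing the conclusion: the same argument applied to any $p\le p_0$ in place of $p_0$ shows that such $p^*$ are dense below $p_0$, so the generic filter contains one.

**Step 2: the poset $R$.** We want $P$ followed by $Q_{\dot T}$, in a form where the second coordinates are actual sets, so that a filter in $V$ yields an actual club. Let $R$ be the set of pairs $(p,c)$ with $p\le p_0$, $c\in V$ a countable closed subset of $\lambda$, $p\Vdash\check c\subseteq\dot T$, and $\max c\le\delta_p$ if $c\ne\emptyset$. Put $(p',c')\le(p,c)$ iff $p'\le p$ and $c'$ end-extends $c$.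

The map $(p,c)\mapsto(p,\check c)$ preserves and reflects the order, and it identifies $R$ with a dense subset of $P*\dot Q_{\dot T}$ below $(p_0,\check\emptyset)$. For density, let $(p,\dot c)\le(p_0,\check\emptyset)$. Since $P$ adds no countable sets of ordinals, some $p'\le p$ decides $\dot c=\check c$ with $c\in V$. By Lemma 1(1) we may take $\delta_{p'}\ge\max c$. Then $(p',c)\in R$ and $(p',\check c)\le(p,\dot c)$. So an $R$-generic extension has the form $V[G_P][G_Q]$ with $G_P\ni p_0$ generic for $P$ over $V$ and $G_Q$ generic for $Q_T$ over $V[G_P]$.

**Step 3: $R$ preserves stationary subsets of $\omega_1$.** Let $A\in V$ be stationary in $\omega_1$. As $\omega_1<\lambda$, $P$ adds no subsets of $\omega_1$ by Lemma 1(3), hence no new clubs of $\omega_1$, and $A$ is stationary in $V[G_P]$. There $\lambda$ is still regular and $\ge\omega_2$, so Lemma 3(1) applies in $V[G_P]$, and $A$ is stationary in $V[G_P][G_Q]$.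

**Step 4: the names to be kept stationary.** They record where the club passes through the sets requested by its own points. Let $\dot f$ be the $R$-name for the increasing enumeration of the generic club $\dot C$ (Lemma 3(2) in $V[G_P]$). For $\eta,i<\omega_1$ let $\dot E_{\eta,i}$ name
$$\{\xi<\omega_1:\dot f(\xi)\in\dot U_{\dot f(\eta),i}\}.$$
Each $\dot E_{\eta,i}$ is forced to be stationary. In $V[G_P][G_Q]$ let $\alpha=f(\eta)\in T$. Then $U_{\alpha,i}\in V[G_P]$ is a stationary subset of $T$ in $V[G_P]$. Lemma 3(3), applied in $V[G_P]$ with $U=U_{\alpha,i}$, shows that $\{\xi:f(\xi)\in U_{\alpha,i}\}$ is stationary.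

**Step 5: the dense sets.** We shall have a filter $G$, and $\gamma$ will be the supremum of the points in the second coordinates. Then $p^*$ is going to have length $\gamma$, so it can extend only those $p$ with $\delta_p\le\gamma$. Nothing so far prevents $G$ from containing conditions $(p,c)$ with $\delta_p$ far above $\gamma$, and a fact about some $\dot U_{\alpha,i}$ decided only by such a $p$ would be of no use to $p^*$. So we require that each relevant fact is decided by some $p'$, and that the club later grows past $\delta_{p'}$. For $c$ with $\mathrm{otp}(c)>\xi$ let $c(\xi)$ be the element of $c$ with index $\xi$. Consider the following sets.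

* $D^0=\{(p,c)\in R:\max c>\delta_{p_0}\}$, and $D_\xi=\{(p,c)\in R:\mathrm{otp}(c)>\xi\}$ for $\xi<\omega_1$.
* For $\xi,\eta,i<\omega_1$, $D^*_{\xi,\eta,i}$ is the set of $(p,c)\in R$ for which there is $(p',c')\in R$ with $(p,c)\le(p',c')$, $\mathrm{otp}(c')>\max(\xi,\eta)$, $p'$ deciding whether $c'(\xi)\in\dot U_{c'(\eta),i}$, and $\max c>\delta_{p'}$.

These are $\aleph_1$ many sets. They are dense, for the following reasons.

Let $(p,c)\in R$ and $\beta<\lambda$. Since $\dot T$ is forced to be unbounded, there are $p'\le p$ and $t>\max(\beta,\sup c)$ with $p'\Vdash t\in\dot T$. By Lemma 1(1) we may take $\delta_{p'}\ge t$. Then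
$$(p',c\cup\{t\})\in R\text{ extends }(p,c)\text{ and has }\max(c\cup\{t\})=t>\beta.\tag{3}$$
With $\beta=\delta_{p_0}$ this shows that $D^0$ is dense.

Let $(p,c)\in R$ and $\xi<\omega_1$. By Lemma 3(2) in $V^P$ there is a name $\dot c'$ such that $p$ forces that $\dot c'\in Q_{\dot T}$ end-extends $c$ and $\mathrm{otp}(\dot c')>\xi$. By the density shown in Step 2, there is $(p'',c'')\in R$ below $(p,\dot c')$. Then $c''$ end-extends $c$ and $\mathrm{otp}(c'')>\xi$, so $(p'',c'')\in D_\xi$ extends $(p,c)$.

For $D^*_{\xi,\eta,i}$, first extend a given condition to some $(p'',c')\in R$ with $\mathrm{otp}(c')>\max(\xi,\eta)$. Then extend $p''$ to $p'$ deciding whether $c'(\xi)\in\dot U_{c'(\eta),i}$; still $(p',c')\in R$. Finally, by (3) with $\beta=\delta_{p'}$, extend $(p',c')$ to some $(p,c)\in R$ with $\max c>\delta_{p'}$. Then $(p,c)\in D^*_{\xi,\eta,i}$.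

**Step 6: the filter and the club $F$.** By $\mathsf{MM}^{++}$ fix a filter $G\subseteq R$ which meets all these dense sets and for which every $E_{\eta,i}:=\dot E_{\eta,i}[G]$ is stationary. Let $F=\bigcup\{c:(p,c)\in G\}$. Conditions in $G$ are pairwise compatible, so their second coordinates are pairwise comparable under end-extension, and each of them is a countable initial segment of $F$. Because $G$ meets all $D_\xi$, $\mathrm{otp}(F)=\omega_1$. Let $\gamma=\sup F$. Then $F\subseteq\gamma$ and $\mathrm{cf}(\gamma)=\omega_1$, and $\gamma<\lambda$ since $\lambda\ge\omega_2$ is regular. If $\beta<\gamma$ is a limit point of $F$, pick $(p,c)\in G$ with $\max c>\beta$; then $c\cap\beta=F\cap\beta$ is unbounded in $\beta$, so $\beta\in c\subseteq F$. Hence $F$ is club in $\gamma$. Let $f$ be the increasing enumeration of $F$, a normal function from $\omega_1$ cofinal in $\gamma$.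

**Step 7: $p^*$ is a condition.** Here the bound on colors is used. The functions $h_p$ for $(p,c)\in G$ are pairwise compatible, and the union of their domains covers $S^\lambda_\omega\cap\gamma$, since $\max c\le\delta_p$ and the values $\max c$ are unbounded in $\gamma$. As $\mathrm{cf}(\gamma)=\omega_1$, $S^\lambda_\omega\cap\gamma=S^\lambda_\omega\cap(\gamma+1)$. Let $h^*$ be the restriction of the union of the $h_p$ to this set, and put $p^*=(\gamma,h^*)$. For $\gamma'<\gamma$ with $\mathrm{cf}(\gamma')>\omega$ the requirement holds because $\gamma'\le\delta_p$ for some $(p,c)\in G$. At $\gamma$ the club $F$ works with the bound $\varepsilon$. Indeed, if $\alpha\in F$, take $(p,c)\in G$ with $\alpha\in c$. Then $\alpha\le\delta_p$ and $p\Vdash\alpha\in\dot T$, and $p\le p_0$ forces $h\le\varepsilon$ on $\dot T$. So $h^*(\alpha)=h_p(\alpha)\le\varepsilon$.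

**Step 8: what $p^*$ extends.** If $(p,c)\in G$ and $\delta_p\le\gamma$, then $p^*\le p$, by the choice of $h^*$. Also $p^*\le p_0$: since $G$ meets $D^0$, $\delta_{p_0}<\gamma$, and every $p$ occurring in $R$ extends $p_0$, so $h^*$ extends $h_{p_0}$.

**Step 9: $p^*$ forces $F\subseteq\dot T$ and the reflection.** Let $\xi,\eta,i<\omega_1$. Take an element $(p,c)$ of $G\cap D^*_{\xi,\eta,i}$ and the corresponding $(p',c')\ge(p,c)$. Since $G$ is upward closed, $(p',c')\in G$. Moreover $\delta_{p'}<\max c<\gamma$ and $\mathrm{otp}(c')>\max(\xi,\eta)$. As $c'$ is an initial segment of $F$, $c'(\xi)=f(\xi)$ and $c'(\eta)=f(\eta)$; so $p'$ decides whether $f(\xi)\in\dot U_{f(\eta),i}$. By Step 8, $p^*\le p'$. Since $p'\Vdash\check c'\subseteq\dot T$, we get $p^*\Vdash f(\xi)\in\dot T$. As $\xi$ was arbitrary, $p^*\Vdash F\subseteq\dot T$.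

Suppose now that $\xi\in E_{\eta,i}$, so some $r\in G$ forces $\xi\in\dot E_{\eta,i}$. A common extension of $r$ and $(p',c')$ forces $\dot f(\xi)=f(\xi)$ and $\dot f(\eta)=f(\eta)$, because it forces $c'$ to be an initial segment of $\dot C$. Hence it forces $f(\xi)\in\dot U_{f(\eta),i}$. The first coordinate of this common extension is below $p'$, so the decision made by $p'$ cannot be negative; it is positive, and $p^*\Vdash f(\xi)\in\dot U_{f(\eta),i}$. Therefore, for all $\eta,i<\omega_1$,
$$p^*\Vdash f[E_{\eta,i}]\subseteq\dot U_{f(\eta),i}\cap\gamma.\tag{4}$$
The set $E_{\eta,i}$ is stationary in $\omega_1$, and it remains so in $V^P$, because $P$ adds no subsets of $\omega_1$. As $f$ is normal and cofinal in $\gamma$, $f[E_{\eta,i}]$ is stationary in $\gamma$ in $V^P$. Every $\alpha\in F$ is $f(\eta)$ for some $\eta$. So by (4), $p^*$ forces that $\gamma$ and $F$ are as required. $\square$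

## Proofs of Theorems A and B

Assume $\mathsf{MM}^{++}$ and work in $V^P$, where $\lambda$ is still a regular cardinal $\ge\omega_2$. Lemma 1 gives that $P$ is $\sigma$-closed and adds no new sequences of length $<\lambda$, that the fibers of $h$ are stationary, clause (1) of Theorem B, and the failure of $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$.

**Clause (2), and hence Theorem A.** Let $S\subseteq S^\lambda_\omega$ be stationary and let $\langle S_{\alpha,i}\mid\alpha<\lambda,\ i<i_\alpha\rangle$ be a matrix of stationary subsets of $S$ with each $i_\alpha<\omega_1$. Replacing each empty row by the row consisting of $S$ alone only strengthens the conclusion, so assume $i_\alpha\ge1$. Apply Lemma 4 with $\kappa=\omega_1$, the function $h\upharpoonright S$ and the rows with $\alpha\in S$. This gives a stationary $T\subseteq S$ on which $h$ is bounded below $\omega_1$, such that $S_{\alpha,i}\cap T$ is stationary for all $\alpha\in T$, $i<i_\alpha$. For $\alpha\in T$ let $\langle U_{\alpha,j}\mid j<\omega_1\rangle$ list $\{S_{\alpha,i}\cap T:i<i_\alpha\}$ with repetitions. Proposition 5 gives $\gamma\in S^\lambda_{>\omega}$ and a club $F\subseteq\gamma$ with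 $F\subseteq T$ such that $S_{\alpha,i}\cap\gamma$ is stationary in $\gamma$ for all $\alpha\in F$, $i<i_\alpha$. So $\mathsf{DSR}(\omega,S)$ holds. The case $S=S^\lambda_\omega$ proves Theorem A. $\square$

**Clause (3).** Let $S\subseteq S^\lambda_\omega$ be stationary. The implication (b)$\Rightarrow$(a) is Proposition C.

For (a)$\Rightarrow$(c), suppose that (c) fails. For each $\varepsilon<\omega_1$ the set
$$\{\alpha\in S:h(\alpha)>\varepsilon\}=\bigcup_{\varepsilon<j<\omega_1}(S\cap h^{-1}\{j\})$$
is stationary. As $\omega_1<\lambda$, some $S\cap h^{-1}\{j\}$ with $j>\varepsilon$ is stationary. So $J=\{j<\omega_1:S\cap h^{-1}\{j\}\text{ is stationary}\}$ is unbounded in $\omega_1$. By clause (1), for each $\gamma\in S^\lambda_{>\omega}$ there is $\varepsilon<\omega_1$ such that no $S\cap h^{-1}\{j\}$ with $j\in J$, $j>\varepsilon$, reflects at $\gamma$; and such $j$ exist. So the family $\{S\cap h^{-1}\{j\}:j\in J\}$ of $\aleph_1$ stationary subsets of $S$ does not reflect simultaneously, and $\mathrm{Refl}(\omega_1,S)$ fails.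

For (c)$\Rightarrow$(b), let $T=\{\alpha\in S:h(\alpha)\le\varepsilon\}$ with $S\setminus T$ nonstationary. Given a matrix of stationary subsets of $S$ with rows of size at most $\aleph_1$ (empty rows again replaced by $S$), all the sets $S_{\alpha,i}\cap T$ are stationary, and so is $T$. For $\alpha\in T$ list $\{S_{\alpha,i}\cap T:i<i_\alpha\}$ in order type $\omega_1$ with repetitions and apply Proposition 5. The resulting $\gamma$ and $F\subseteq T$ witness $\mathsf{DSR}(\omega_1,S)$ for the given matrix. $\square$

Both sides of clause (3) occur. For $S=S^\lambda_\omega$ condition (c) fails, since all fibers of $h$ are stationary. For $S=h^{-1}\{0\}$ condition (c) holds with $\varepsilon=0$, so $\mathrm{Refl}(\omega_1,h^{-1}\{0\})$ and even $\mathsf{DSR}(\omega_1,h^{-1}\{0\})$ hold in $V^P$. So in this model $\mathrm{Refl}(\omega_1,S)$ does not fail for every stationary $S$, and clause (3) says exactly for which stationary $S\subseteq S^\lambda_\omega$ it does.
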